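# Log Fano blow-ups of $\mathbb P^n\times\mathbb P^{n+1}$ in $n+3$ points, and rank 3 bundles on the projective line

Everything is over $\mathbb C$.

## 1. From one point on $\mathbb P^1\times\mathbb P^2$ to $n+3$ points on $\mathbb P^n\times\mathbb P^{n+1}$

Blow up $\mathbb P^1\times\mathbb P^2$ in one point $p=(a,b)$. Call the result $X$, the exceptional divisor $E$, and let $H_1,H_2$ be the pull-backs of the two hyperplane classes. Blowing up a point of a threefold adds $2E$ to the canonical class, so
$$-K_X=2H_1+3H_2-2E .$$
Let $C\subset X$ be the strict transform of $\mathbb P^1\times\{b\}$. Then $H_1\cdot C=1$, $H_2\cdot C=0$, $E\cdot C=1$, hence $-K_X\cdot C=2-2=0$. So $-K_X$ is not ample: one point already destroys the Fano property.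

It can be repaired. Let $S$ be the strict transform of $\mathbb P^1\times(\text{a line through }b)$. Its class is $H_2-E$, and $S\cdot C=-1$. Subtracting a little of $S$ makes the degree on $C$ positive: for $0<\delta<1$,
$$-(K_X+\delta S)=2H_1+(3-\delta)H_2-(2-\delta)E,\qquad -(K_X+\delta S)\cdot C=\delta .$$
This class is ample. Put $L=H_1+H_2-E$. Choose coordinates with $a=\{x_0=0\}$ and $b=\{y_1=y_2=0\}$. The forms $x_0y_0,x_0y_1,x_0y_2,x_1y_1,x_1y_2$ of bidegree $(1,1)$ vanish together only at $p$: the first three force $x_0=0$, and then the last two force $y_1=y_2=0$. In the chart $x_1=y_0=1$ they include the local coordinates $x_0,y_1,y_2$. So they generate the ideal of $p$, and $L$ is globally generated, in particular nef. Now, for small $\eta>0$,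
$$-(K_X+\delta S)=(2-\delta-\eta)L+\eta(H_1+H_2)+\big(\delta H_1+H_2-\eta E\big).$$
The last bracket is ample (the pull-back of an ample class minus a small multiple of $E$), and the other two summands are nef. So the sum is ample. Since $S$ is smooth and $\delta<1$, the divisor $\delta S$ is mild in the following sense.

**Definition 1.** Let $X$ be a normal projective variety and $\Delta\ge0$ a $\mathbb Q$-divisor with $K_X+\Delta$ $\mathbb Q$-Cartier. A *prime divisor $F$ over $X$* is a prime divisor on a normal $Y$ with a proper birational morphism $f:Y\to X$; only its valuation matters. Its *discrepancy* $a(F;X,\Delta)$ is the coefficient of $F$ in $K_Y-f^*(K_X+\Delta)$, where $K_X$ and $K_Y$ are divisors of the same rational form. The pair is *klt* if $a(F;X,\Delta)>-1$ for all $F$ over $X$. $X$ is *log Fano* if there is an effective $\mathbb Q$-divisor $\Delta$ with $(X,\Delta)$ klt and $-(K_X+\Delta)$ ample. A normal variety $M$ with $K_M$ $\mathbb Q$-Cartier is *canonical* if $a(F;M,0)\ge0$ for all $F$ exceptional over $M$.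

We use these standard facts. It is enough to test the klt condition on one log resolution. If $X$ is smooth and $\operatorname{Supp}\Delta$ has simple normal crossings, klt means that all coefficients are $<1$. If $X$ is smooth, $(X,\Delta)$ is klt and $G\ge0$, then $(X,\Delta+\epsilon G)$ is klt for small $\epsilon>0$, and $(X,\Delta')$ is klt whenever $0\le\Delta'\le\Delta$. As an example of a canonical singularity take $uv=w^2$: the exceptional curve of its minimal resolution is a $(-2)$-curve of discrepancy $0$.

So the one-point blow-up above is log Fano, with $\Delta=\delta S$. Now let $X^{n,n+1}_s$ be the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ in $s$ general points $p_i=(a_i,b_i)$, with exceptional divisors $E_i$. Its dimension is $2n+1$, so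
$$-K=(n+1)H_1+(n+2)H_2-2n\sum_iE_i .$$
Test it on two kinds of lines through $p_i$. For the strict transform of a line in $\mathbb P^n\times\{b_i\}$, respectively in $\{a_i\}\times\mathbb P^{n+1}$, we get
$$-K\cdot(\text{line in }\mathbb P^n\times b_i)=(n+1)-2n=1-n,\qquad -K\cdot(\text{line in }a_i\times\mathbb P^{n+1})=(n+2)-2n=2-n.\tag{1}$$
Here the method of the example stops. In the example $-K$ was nonnegative on $C$, and an arbitrarily small boundary, for which klt is automatic, tipped it over. For $n\ge2$, $-K$ is negative on the first kind of lines. A boundary $\Delta$ would have to satisfy $\Delta\cdot C<1-n\le-1$ on every one of them. It cannot be small, and then being klt becomes a real condition that competes with ampleness.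

Postinghel and Prendergast-Smith (*Bilinear secants and birational geometry of blowups of $\mathbb P^n\times\mathbb P^{n+1}$*, arXiv:2412.19364, 2024) are the source of the question whether $X^{n,n+1}_{n+3}$ is log Fano for every $n\ge1$. It is known that $X^{n,n+1}_s$ is log Fano for $s\le n+2$, and that the answer is affirmative for $n=1,2$. The answer is yes for all $n$. Points $a_1,\dots,a_{n+3}\in\mathbb P^n$ are called *linearly general* if any $n+1$ of them span $\mathbb P^n$; likewise $b_i\in\mathbb P^{n+1}$ are linearly general if any $n+2$ span. General position will be used only in this form.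

**Theorem A.** Let $n\ge1$ and let $X$ be the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ in $n+3$ points $p_i=(a_i,b_i)$ with $(a_i)$ and $(b_i)$ linearly general. Then $X$ is log Fano. Hence $X^{n,n+1}_{n+3}$ is log Fano for every $n\ge1$.

**Theorem B.** For $X$ as in Theorem A there are a projective variety $M$ with Gorenstein canonical singularities and $-K_M$ ample, and a birational map $X\dashrightarrow M$ that is an isomorphism in codimension one. Hence $-K_X$ is big and movable, and $\bigoplus_mH^0(X,-mK_X)$ is finitely generated with $\operatorname{Proj}$ equal to $M$. Moreover $X^{n,n+1}_{s'}$ is log Fano for all $s'\le n+3$.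

Theorem B is a complement and is not used for Theorem A. From now on $s=n+3$.

## 2. Transporting a klt pair through a small birational map

The lines in (1) lie in subvarieties of codimension at least $2$. We are therefore free to replace $X$ by another variety that agrees with it outside codimension $2$. The following proposition says that this suffices.

**Proposition 2.** Let $X$ be smooth projective and $U\subset X$ open with $\operatorname{codim}(X\setminus U)\ge2$. Let $\psi:U\to M_0$ be an open immersion into a normal projective variety with canonical singularities such that $K_{M_0}$ is Cartier and $-K_{M_0}$ is ample. Let $g:X\to X'$ be a birational morphism onto a smooth projective variety. Then $X'$ is log Fano; in particular (with $g=\mathrm{id}$) $X$ is.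

*Proof.* **Step 1.** *We build a klt pair on $M_0$.* Choose $m\ge2$ with $-mK_{M_0}$ very ample and a general $D\in|-mK_{M_0}|$. Let $f:Y\to M_0$ be a log resolution, $K_Y=f^*K_{M_0}+\sum e_kF_k$, with $e_k\ge0$ since $M_0$ is canonical. The system $f^*|-mK_{M_0}|$ is base point free. So by Bertini $f^*D$ is reduced and smooth, contains no $F_k$, and $f^*D+\sum F_k$ has simple normal crossings. From
$$K_Y+\tfrac1mf^*D=f^*\big(K_{M_0}+\tfrac1mD\big)+\sum e_kF_k$$
the discrepancies on $Y$ are $-\frac1m>-1$ on components of $f^*D$ and $e_k\ge0$ on the $F_k$. So $(M_0,\frac1mD)$ is klt.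

**Step 2.** *We carry this pair to $X'$ by a differential form.* As $mK_{M_0}\sim-D$, there is a rational $m$-canonical form $\eta$ on $M_0$ with $\operatorname{div}\eta=-D$. The varieties $M_0,X,X'$ share their function field, so $\eta$ is a form on each. Let $D_X$ be the closure of $\psi^{-1}(D)$. Since $X\setminus U$ contains no divisor, $\operatorname{div}_X\eta=-D_X$. Hence $\operatorname{div}_{X'}\eta=-D'$ with $D'=g_*D_X\ge0$. Put $\Delta_{X'}=\frac1mD'$. Then $K_{X'}+\Delta_{X'}\sim_{\mathbb Q}0$. Computing canonical divisors with $\frac1m\operatorname{div}\eta$, we have $K_{X'}+\Delta_{X'}=0$, so for every prime divisor $F$ over $X'$ the discrepancy is $a(F;X',\Delta_{X'})=\frac1m\operatorname{ord}_F\eta$. The same computation on $M_0$ gives $a(F;M_0,\frac1mD)=\frac1m\operatorname{ord}_F\eta$. Prime divisors over $X'$ and over $M_0$ are the same valuations, as both are projective. By Step 1 all these numbers are $>-1$, so $(X',\Delta_{X'})$ is klt.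

**Step 3.** *We make the anti-log-canonical class ample.* The divisor $D'$ is big: for all $k\ge1$,
$$h^0(X',kD')\ge h^0(X,kD_X)=h^0(U,kD_X|_U)\ge h^0(M_0,kD),$$
because $\psi$ identifies $U$ with a dense open subset of $M_0$, and $D$ is ample. By Kodaira's lemma $D'\sim_{\mathbb Q}A+F$ with $A$ ample and $F\ge0$. For $0<\delta\ll1$ put $\Delta=(1-\delta)\Delta_{X'}+\frac\delta mF\ge0$. Since $\Delta\le\Delta_{X'}+\frac\delta mF$ and $X'$ is smooth, $(X',\Delta)$ is klt for small $\delta$. Finally
$$-(K_{X'}+\Delta)\sim_{\mathbb Q}\Delta_{X'}-\Delta=\tfrac\delta m(D'-F)\sim_{\mathbb Q}\tfrac\delta mA$$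
is ample. $\square$

So we need a projective $M_0$ with good singularities, ample $-K_{M_0}$, and the same divisors as $X$.

## 3. $X$ as a quotient of $(\mathbb P^2)^{n+3}$ by a six-dimensional group

**Normal form of the points.** Let $u_1,\dots,u_s$ be the standard basis of $\mathbb C^s$. For distinct $t_1,\dots,t_s\in\mathbb C$ put
$$G_1=\{(w(t_i))_i:\deg w\le1\},\quad G_2=\mathbb C(1,\dots,1),\quad Q_1=\mathbb C^s/G_1,\quad Q_2=\mathbb C^s/G_2 .$$
Then $\dim Q_1=n+1$ and $\dim Q_2=n+2$. We write $\mathbb P(Q)$ for the space of lines in $Q$, and a bar for classes in $Q_1$ or $Q_2$. For $n=1$: $s=4$, $\mathbb P(Q_1)=\mathbb P^1$, $\mathbb P(Q_2)=\mathbb P^2$.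

**Lemma 3.** For suitable distinct $t_i$ there are isomorphisms $\mathbb P^n\cong\mathbb P(Q_1)$ and $\mathbb P^{n+1}\cong\mathbb P(Q_2)$ with $a_i=[\bar u_i]$ and $b_i=[\bar u_i]$.

*Proof.* Choose lifts $\hat a_i\in\mathbb C^{n+1}$ and let $\Lambda$ be the kernel of $\mathbb C^s\to\mathbb C^{n+1}$, $u_i\mapsto\hat a_i$; it has dimension $2$. A nonzero vector of $\Lambda$ with two zero coordinates would be a linear dependency among $n+1$ of the $\hat a_i$, which is impossible. So the coordinate forms $\lambda_i\in\Lambda^*$ are pairwise independent. In coordinates $(c_0,c_1)$ of $\Lambda$ for which no $\lambda_i$ is proportional to $c_1$, we have $\lambda_i=\tau_i(c_0+t_ic_1)$ with $\tau_i\ne0$ and distinct $t_i$. Replace $\hat a_i$ by $\tau_i\hat a_i$. A vector $(w_i)$ is in the new kernel iff $(\tau_iw_i)\in\Lambda$, i.e. $w_i=c_0+t_ic_1$ for some $c_0,c_1$; so the new kernel is $G_1$. Likewise the kernel for lifts of the $b_i$ is a line spanned by a vector with all coordinates nonzero (any $n+2$ of the lifts are independent), and rescaling the lifts makes it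 $(1,\dots,1)$. $\square$

**The group.** A point of $\mathbb P(Q_1)\times\mathbb P(Q_2)$ is a pair $(y,z)\in\mathbb C^s\times\mathbb C^s$ up to adding $(w(t_i))_i$ to $y$, a constant vector to $z$, and scaling $y$ and $z$ separately. Read $(1,y_i,z_i)$ as a point of $\mathbb P^2$ for each $i$. Let $P=(\mathbb P^2)^s$ with points $\ell=(\ell_i)$, $\ell_i=[x_i:y_i:z_i]$, and let $\Gamma$ be the six-dimensional group acting by
$$(x_i,y_i,z_i)\mapsto\big(c_xx_i,\ c_yy_i+w(t_i)x_i,\ c_zz_i+\kappa x_i\big),\qquad c_x,c_y,c_z\in\mathbb C^*,\ \deg w\le1,\ \kappa\in\mathbb C.\tag{2}$$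
Let $P_0\subset P$ be the open set where all $x_i\ne0$ (normalize $x_i=1$) and $\bar y\in Q_1$, $\bar z\in Q_2$ are nonzero. The map
$$q_0:P_0\to\mathbb P(Q_1)\times\mathbb P(Q_2),\qquad(y,z)\mapsto([\bar y],[\bar z])$$
is smooth and surjective, has local sections, and its fibres are exactly the $\Gamma$-orbits in $P_0$. (On normalized points $\Gamma$ acts by $y_i\mapsto c_x^{-1}(c_yy_i+w(t_i))$ and $z_i\mapsto c_x^{-1}(c_zz_i+\kappa)$.)

**The exceptional divisors.** They appear when one $x_i$ tends to $0$. Near $p_i$ consider a point $([\bar u_i+\varepsilon\sum y_j\bar u_j],[\bar u_i+\varepsilon\sum z_j\bar u_j])$. After scaling, the $i$-th coordinates are $y_i=z_i=1/\varepsilon$ and the others are $y_j,z_j$. The $i$-th point of $\mathbb P^2$ is then $[1:1/\varepsilon:1/\varepsilon]=[\varepsilon:1:1]$, which makes sense at $\varepsilon=0$. We make this precise. Fix $i$ and distinct $k,l\ne i$. Let $J$ be the complement of $\{i,k,l\}$ and $J'$ the complement of $\{i,k\}$, of sizes $n$ and $n+1$. The classes $\bar u_i,\bar u_j$ $(j\in J)$ form a basis of $Q_1$,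 since a polynomial of degree $\le1$ vanishing at $t_k,t_l$ is $0$. Likewise $\bar u_i,\bar u_j$ $(j\in J')$ is a basis of $Q_2$. Let $\mathbb A_i\cong\mathbb A^n\times\mathbb A^{n+1}$ be the chart where both coefficients of $\bar u_i$ are nonzero; its origin is $p_i$. Put $S_i=\mathbb A^1\times(\mathbb A^{2n+1}\setminus0)$ with coordinates $(\varepsilon,(y_j)_J,(z_j)_{J'})$. The map
$$r_i:S_i\to\mathrm{Bl}_0\mathbb A_i,\qquad(\varepsilon,y,z)\mapsto\big((\varepsilon y,\varepsilon z),[y:z]\big)$$
is the principal $\mathbb G_m$-bundle for $c\cdot(\varepsilon,y,z)=(c^{-1}\varepsilon,cy,cz)$, because $\mathrm{Bl}_0\mathbb A_i$ is the total space of $\mathcal O(-1)$ over $\mathbb P^{2n}$. Define $\xi_i:S_i\to P$ by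
$$x_j=1\ (j\ne i),\quad(x_i,y_i,z_i)=(\varepsilon,1,1),\quad y_k=y_l=z_k=0,\quad\text{the other }y_j,z_j\text{ as given}.$$

**Lemma 4.**
(a) $\mathbb G_m$-equivalent points of $S_i$ have $\xi_i$-images in one $\Gamma$-orbit.
(b) If $\varepsilon\ne0$, then $\xi_i(\varepsilon,y,z)\in P_0$, and $q_0\xi_i(\varepsilon,y,z)$ is the image of $r_i(\varepsilon,y,z)$ under the blow-down.
(c) If $\xi_i(0,y,z)$ and $\xi_i(0,y',z')$ lie in one $\Gamma$-orbit, then $r_i(0,y,z)=r_i(0,y',z')$.
(d) $\Gamma\cdot\xi_i(S_i\cap\{\varepsilon=0\})$ is dense in $D_i=\{x_i=0\}\subset P$.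

*Proof.* (a) Apply $(c_x,c_y,c_z)=(1,c,c)$, $w=\kappa=0$, and note $[\varepsilon:c:c]=[c^{-1}\varepsilon:1:1]$. (b) Normalizing $x_i=1$ gives $\bar y=\varepsilon^{-1}\bar u_i+\sum_Jy_j\bar u_j\neq0$, so $[\bar y]=[\bar u_i+\sum\varepsilon y_j\bar u_j]$; similarly for $z$. (c) Scalars act trivially on $P$, so take $c_x=1$. The $i$-th point $[0:1:1]$ is preserved, so $c_y=c_z=:c$. The conditions $y_k=y_l=0$ on both sides give $w(t_k)=w(t_l)=0$, so $w=0$; and $z_k=0$ on both sides gives $\kappa=0$. So $(y',z')=c(y,z)$. (d) At a general point of $D_i$ all other $x_j$ are nonzero, and we normalize them to $1$. The parameters $w,\kappa$ act trivially on $\ell_i=[0:y_i:z_i]$; use them to make $y_k=y_l=z_k=0$. Then use the torus to make $y_i=z_i$. $\square$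

So, up to codimension $2$, $X$ "is" $P/\Gamma$, and $\dim P-(\dim\Gamma-1)=2(n+3)-5=2n+1$. The natural attempt is to form a GIT quotient of $P$ by $\Gamma$. It stops at once: $\{c_x=c_y=c_z=1\}\cong\mathbb C^3$ is a nontrivial normal unipotent subgroup, so $\Gamma$ is not reductive, and the theorems of GIT that we want (projective good quotients, descent, rational singularities) are about reductive groups.

**Where $\Gamma$ comes from.** Let $E=\mathcal Oe_x\oplus\mathcal O(1)e_y\oplus\mathcal Oe_z$ on $\mathbb P^1$, with $\mathcal O(1)$ trivialized over $\mathbb A^1$ by its section $1$. Since $\operatorname{Hom}(\mathcal O(1),\mathcal O)=0$, an automorphism of $E$ that preserves the line $\mathbb C\cdot e_z$ of sections is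
$$e_x\mapsto c_xe_x+w\,e_y+\kappa e_z,\quad e_y\mapsto c_ye_y,\quad e_z\mapsto c_ze_z,$$
and on the fibre at $t_i$ it acts by (2). So a $\Gamma$-orbit in $P$ is an isomorphism class of triples ($E$; lines $\ell_i\subset E_{t_i}$; the section $e_z$ up to scalar). The unipotent group comes only from having fixed the bundle. We let the bundle vary, describe all triples by matrices with arbitrary frames, and the group becomes a product of general linear groups, which is reductive.

## 4. Triples on $\mathbb P^1$ as modules over a quiver with relations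

Recall that a bundle on $\mathbb P^1$ is a sum of line bundles $\mathcal O(e)$, and that $\chi(F)=\deg F+\operatorname{rk}F$. Call $F$ *regular* if $H^1(F(-1))=0$; this means that all $e\ge0$, and it is the same as being globally generated. For example $\mathcal O\oplus\mathcal O(1)$ is regular and $\mathcal O(-1)$ is not. If $F$ is regular, then $h^0(F(-1))=\deg F$ and $h^0(F)=\deg F+\operatorname{rk}F$.

Let $H=H^0(\mathcal O(1))$ (polynomials of degree $\le1$ in $t$), let $h_t\in H$ be a nonzero element vanishing at $t\in\mathbb P^1$, and put $h_i=t-t_i$. The fibre at $t$ of the kernel $\mathcal O(-1)$ of the evaluation map $H\otimes\mathcal O\to\mathcal O(1)$ is $\mathbb Ch_t$.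

**Definition 5.** A *module* $K$ consists of vector spaces $V,A,M_1,\dots,M_s,B$ and linear maps
$$\sigma_A:V\otimes S^{n-1}H\to A,\quad\sigma_B:V\otimes S^nH\to B,\quad\varphi:A\otimes H\to B,\quad c_i:A\to M_i,\quad f_i:M_i\to B$$
with the relations
$$f_ic_i=\varphi(\cdot\otimes h_i),\qquad\sigma_B(v\otimes xh)=\varphi(\sigma_A(v\otimes x)\otimes h)\quad(x\in S^{n-1}H,\ h\in H).\tag{3}$$

Write $\varphi_h=\varphi(\cdot\otimes h)$. Modules are representations of an acyclic quiver with relations: after choosing a basis of $H$, each map becomes a set of arrows. A module of dimension $(v;a;\mu_1,\dots,\mu_s;b)$ also has the numbers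
$$r=b-a,\qquad d=a-nr=(n+1)a-nb,\qquad m_i=\mu_i-a,$$
which are additive on short exact sequences. We fix
$$\alpha=(1;\,3n+1;\,3n+2,\dots,3n+2;\,3n+4),\qquad\text{i.e. }v=1,\ r=3,\ d=1,\ m_i=1.$$
For $n=1$ this is $(1;4;5,5,5,5;7)$. Let $W$ be the vector space of all tuples $(\sigma_A,\sigma_B,\varphi,c_i,f_i)$ of dimension $\alpha$, and $\mathrm{Rep}\subset W$ the closed subscheme given by (3). The group $G=GL(V)\times GL(A)\times\prod GL(M_i)\times GL(B)$ acts on it. Let $R^b\subset\mathrm{Rep}$ be the $G$-stable subset where all $f_i$ are injective, $\varphi_h$ is injective for all $0\ne h\in H$, and $\sigma_A$ is injective. It is open: injectivity is an open condition, and for the second condition the bad set is the image of a closed subset of $\mathrm{Rep}\times\mathbb P(H)$ under the proper projection.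

**Lemma 6.** (i) A module $K\in\mathrm{Rep}$ with all $f_i$ and all $\varphi_h$ $(h\ne0)$ injective determines a regular bundle $\mathcal E$ of rank $3$ and degree $3n+1$ with $A=H^0(\mathcal E(-1))$, $B=H^0(\mathcal E)$ and $\varphi$ the multiplication, lines $\ell_i\subset\mathcal E_{t_i}$ with $M_i=\{b\in B:b(t_i)\in\ell_i\}$, and (with $V=\mathbb C$) a map $\mathsf s:\mathcal O(n)\to\mathcal E$ with $\sigma_B=H^0(\mathsf s)$, $\sigma_A=H^0(\mathsf s(-1))$. It lies in $R^b$ iff $\mathsf s\ne0$; then $\sigma_B$ is injective too.
(ii) Every triple $(\mathcal E,\ell_i,\mathsf s\ne0)$ with $\mathcal E$ regular of rank $3$ and degree $3n+1$ arises from a module in $R^b$, unique up to frames.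
(iii) Isomorphisms of modules in $R^b$ are the same as isomorphisms of bundles that respect the lines and respect $\mathsf s$ up to a scalar, the scalar being the component at $V$.

*Proof.* **Step 1.** *We construct $\mathcal E$.* Put
$$\mathcal E=\operatorname{coker}\big(A\otimes\mathcal O(-1)\hookrightarrow A\otimes H\otimes\mathcal O\xrightarrow{\ \varphi\ }B\otimes\mathcal O\big).$$
On the fibre at $t$ the map is $\varphi_{h_t}$, which is injective. So $\mathcal E$ is a bundle of rank $b-a=3$ and degree $a=3n+1$ with $\mathcal E_t=B/\varphi_{h_t}A$. As $\mathcal O(-1)$ has no cohomology, $H^0(\mathcal E)=B$. And $H^1(\mathcal E(-1))$ is a quotient of $B\otimes H^1(\mathcal O(-1))=0$, so $\mathcal E$ is regular. The map $A\otimes H\otimes\mathcal O\to\mathcal E$ kills $A\otimes\mathcal O(-1)$ and induces $A\otimes\mathcal O(1)\to\mathcal E$, i.e. a map $A\to H^0(\mathcal E(-1))$ for which $\varphi(a\otimes h)\in B=H^0(\mathcal E)$ is the product of $a$ and $h$. It is injective: if $a\mapsto0$, then $\varphi(a\otimes H)=0$, so $a=0$. Both sides have dimension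 $3n+1$, so $A=H^0(\mathcal E(-1))$.

**Step 2.** *We find the lines.* Identify $M_i$ with $f_i(M_i)\subset B$. By (3) it contains $\varphi_{h_i}A=\ker(B\to\mathcal E_{t_i})$, with codimension $(3n+2)-(3n+1)=1$. So $\ell_i=M_i/\varphi_{h_i}A$ is a line in $\mathcal E_{t_i}$, and $M_i$ is its preimage in $B$.

**Step 3.** *We find the section.* There is the exact sequence $0\to S^{n-1}H\otimes\mathcal O(-1)\to S^nH\otimes\mathcal O\to\mathcal O(n)\to0$, given on fibres by $x\mapsto xh_t$. By (3), $\sigma_B(xh_t)=\varphi_{h_t}\sigma_A(x)$ vanishes at $t$. So $S^nH\otimes\mathcal O\to\mathcal E$ factors through a map $\mathsf s:\mathcal O(n)\to\mathcal E$ with $H^0(\mathsf s)=\sigma_B$. Since $h\sigma_A(x)=\sigma_B(xh)=h\,\mathsf s(x)$ and multiplication by $h\ne0$ is injective, $\sigma_A=H^0(\mathsf s(-1))$. A nonzero $\mathsf s$ is injective as a sheaf map. So $\mathsf s\neq0$ implies that $\sigma_A$ and $\sigma_B$ are injective. If $\mathsf s=0$, then $\sigma_A=0$ is not injective, as $S^{n-1}H\ne0$.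

**Step 4.** *We go back.* Given a triple, put $A=H^0(\mathcal E(-1))$, $B=H^0(\mathcal E)$, $M_i=\{b:b(t_i)\in\ell_i\}$, with $\varphi$ the multiplication, $c_i$ multiplication by $h_i$, $f_i$ the inclusion, $\sigma_A=H^0(\mathsf s(-1))$ and $\sigma_B=H^0(\mathsf s)$. The dimensions are $\alpha$ since $\mathcal E$ is regular (in particular globally generated), and the module is in $R^b$. The canonical map $\operatorname{coker}(A\otimes\mathcal O(-1)\to B\otimes\mathcal O)\to\mathcal E$ is well defined ($ah_t$ vanishes at $t$), is surjective since $\mathcal E$ is globally generated, and both bundles have rank $3$. So it is an isomorphism: the attached bundle is $\mathcal E$, and the lines and the section are the given ones.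

**Step 5.** *We compare isomorphisms.* An isomorphism of modules induces one of cokernels, compatible with lines and sections as stated. Conversely a bundle isomorphism with these properties induces maps on $B=H^0(\mathcal E)$, $A=H^0(\mathcal E(-1))$, $M_i$ and $V$. The two constructions are inverse to each other: the component at $B$ determines the bundle map, and it determines the components at $A$, at $M_i$ (since $f_i$ is injective), and at $V$ (since $\mathsf s\ne0$). $\square$

## 5. Smoothness of $R^b$ and the character of its determinant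

We need the dimension of $R^b$, its tangent spaces, and $\det T_{R^b}$ as an equivariant line bundle. All come from one complex.

For modules $K_1,K_2$ let $C^0(K_1,K_2)$ be the sum over the vertices of the $\mathrm{Hom}$'s, let
$$C^1=\mathrm{Hom}(V_1\otimes S^{n-1}H,A_2)\oplus\mathrm{Hom}(V_1\otimes S^nH,B_2)\oplus\mathrm{Hom}(A_1\otimes H,B_2)\oplus\bigoplus_i\big(\mathrm{Hom}(A_1,M_{2,i})\oplus\mathrm{Hom}(M_{1,i},B_2)\big),$$
$$C^2=\bigoplus_i\mathrm{Hom}(A_1,B_2)\oplus\mathrm{Hom}(V_1\otimes S^{n-1}H\otimes H,B_2),$$
with $d^0(\delta)=\delta_{\rm head}x_1-x_2\delta_{\rm tail}$ on each structure map $x$, and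
$$d^1(\sigma_A',\sigma_B',\varphi',c',f')=\Big(f_i'c_{1,i}+f_{2,i}c_i'-\varphi'_{h_i}\,;\ \sigma_B'(v\otimes xh)-\varphi_2(\sigma_A'(v\otimes x)\otimes h)-\varphi'(\sigma_{A,1}(v\otimes x)\otimes h)\Big).$$
We have $d^1d^0=0$. The $i$-th component of $d^1d^0\delta$ is
$$(\delta_Bf_1-f_2\delta_M)c_1+f_2(\delta_Mc_1-c_2\delta_A)-(\delta_B\varphi_{1,h_i}-\varphi_{2,h_i}\delta_A)=0$$
by (3) for $K_1$ and $K_2$. In the last component the terms with $\delta_A$ cancel, and what remains is $\delta_B$ applied to the second relation of $K_1$, minus the second relation of $K_2$ applied to $\delta_V$. So $H^0(K_1,K_2)=\mathrm{Hom}(K_1,K_2)$. Each $C^j$ is exact in each variable and the differentials are natural. So short exact sequences of modules give long exact sequences of $H^0,H^1,H^2$.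

Let $\mathcal R:W\to C^2(\alpha,\alpha)$ be the $G$-equivariant polynomial map (left minus right side of (3)), so $\mathrm{Rep}=\mathcal R^{-1}(0)$. Here $W=C^1(\alpha,\alpha)$, and differentiating the products shows that the differential of $\mathcal R$ at $K$ is $d^1(K,K)$. Hence $T_K\mathrm{Rep}=\ker d^1(K,K)$.

**The Euler form.** Let $\chi=\dim C^0-\dim C^1+\dim C^2$, for dimension vectors $\beta,\beta'$ (unprimed letters belong to $\beta$). Collecting terms,
$$\chi(\beta,\beta')=vv'+(aa'+bb'-2ab')+\sum_i(\mu_i\mu_i'-a\mu_i'-\mu_ib'+ab')-v\big(na'-(n-1)b'\big).$$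
Now $rr'=aa'+bb'-ab'-a'b$ and $rd'-r'd=ra'-r'a=a'b-ab'$, so the first bracket is $rr'+rd'-r'd$. The $i$-th bracket is $(\mu_i-a)(\mu_i'-b')=m_i(m_i'-r')$. And $na'-(n-1)b'=a'-(n-1)r'=d'+r'$. Hence
$$\chi(\beta,\beta')=vv'+rr'+rd'-r'd-\sum_im_i(r'-m_i')-v(d'+r'),\tag{4}$$
and $\chi(\alpha,\alpha)=1+9-2(n+3)-4=-2n$.

**Lemma 7.** If all $c_i$ and $\sigma_A$ of $K_1$ are injective, then $H^2(K_1,K_2)=0$ for all $K_2$.

*Proof.* Let $(\beta_i;\gamma)\in C^2$. Since $\sigma_{A,1}\otimes\mathrm{id}_H$ is injective, choose $\varphi'$ with $-\varphi'(\sigma_{A,1}(v\otimes x)\otimes h)=\gamma(v\otimes x\otimes h)$. Since $c_{1,i}$ is injective, choose $f_i'$ with $f_i'c_{1,i}=\beta_i+\varphi'_{h_i}$. Put the other components equal to $0$. Then $d^1$ gives $(\beta_i;\gamma)$. $\square$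

For an example where the hypothesis fails, let $K_1$ be the module with $V_1=\mathbb C$ and all other spaces $0$, and let $K_2=K\in R^b$. Then $\ker d^1$ consists of the compatible pairs $(\sigma_A',\sigma_B')$, which by Step 3 of Lemma 6 are the sections of $\mathcal E(-n)$, a space of dimension $4+h^1(\mathcal E(-n))$. Since $\dim C^1-\dim C^2=n(3n+1)+(n+1)(3n+4)-2n(3n+4)=4$, we get $h^2(K_1,K)=h^1(\mathcal E(-n))$, which need not vanish.

**Lemma 8.** $R^b$ is smooth of pure dimension $\dim G+2n$, and $G$-equivariantly
$$\det T_{R^b}\cong\mathcal O\otimes\chi_0,\qquad\chi_0=\textstyle\prod_w\det_w^{-\theta_w},\tag{5}$$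
where $w$ runs over the vertices and
$$\theta=4v+(3n+2)a+3\sum_i\mu_i-(6n+6)b=4v+5d+3\sum_im_i-(n+6)r.\tag{6}$$
Moreover $\theta(\alpha)=0$.

*Proof.* On $R^b$ the $c_i$ are injective because $f_ic_i=\varphi_{h_i}$ is. By Lemma 7, $d\mathcal R$ is surjective along $R^b$. So $R^b$ is smooth of pure dimension $\dim C^1-\dim C^2=\dim C^0-\chi(\alpha,\alpha)=\dim G+2n$, and there is an equivariant exact sequence $0\to T_{R^b}\to C^1\otimes\mathcal O\to C^2\otimes\mathcal O\to0$ with $C^j=C^j(\alpha,\alpha)$. Thus $\chi_0=\det C^1/\det C^2$. Since $\mathrm{Hom}(S,T)$ contributes $\det(T)^{\dim S}\det(S)^{-\dim T}$, the exponents are: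

* $V$: $-n(3n+1)-(n+1)(3n+4)+2n(3n+4)=-4$;
* $A$: $n-2(3n+4)-s(3n+2)+s(3n+4)=-5n-8+2(n+3)=-(3n+2)$;
* $M_i$: $(3n+1)-(3n+4)=-3$;
* $B$: $(n+1)+2(3n+1)+s(3n+2)-s(3n+1)-2n=5n+3+s=6n+6$.

This is (5). In the second form of (6) the coefficient of $a$ is $5(n+1)-3(n+3)+(n+6)=3n+2$ and that of $b$ is $-5n-(n+6)=-(6n+6)$. And $\theta(\alpha)=4+5+3(n+3)-3(n+6)=0$. $\square$

So if the quotient is formed with the character $\chi_0$, its natural polarization should be the anticanonical one. That is why we use exactly this $\theta$.

## 6. Stability for the anticanonical character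

**Definition 9.** A module $K$ of dimension $\alpha$ is *semistable* (*stable*) if $\theta(K')\le0$ (resp. $<0$) for all submodules $0\ne K'\subsetneq K$. Here $\theta(K')$ is $\theta$ of the dimension vector. Write $R^{ss}$ and $R^s$ for the sets of semistable and stable modules.

The sign fits $\chi_0$. Test case: for one map $x:S\to T$ between lines, the function $f(x)=x$ satisfies $f(gx)=\det_T\det_S^{-1}f(x)$, so for the character $\det_T\det_S^{-1}$ the corresponding form is $\theta=\dim S-\dim T$. The submodule $T$ has $\theta=-1$, and $S$ is a submodule, with $\theta=1$, exactly when $x=0$. So semistable means $x\ne0$, i.e. $f(x)\neq0$.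

**Lemma 10.** Semistable modules lie in $R^b$.

*Proof.* Let $K$ be semistable. *Each $f_i$ is injective:* $\ker f_i$, placed at $M_i$ only, is a submodule with $\theta=3\dim\ker f_i$.

*Each $\varphi_h$ is injective:* suppose $\varphi_h(a)=0$ with $a,h\ne0$. Take $V'=0$, $A'=\mathbb Ca$, $B'=\varphi(a\otimes H)$ (of dimension $\le1$), $M_i'=f_i^{-1}(B')$. This is a submodule, as $f_ic_i(a)=\varphi(a\otimes h_i)\in B'$. If $B'=0$, all $M_i'=0$ and $\theta=3n+2>0$. If $\dim B'=1$, then $\varphi(a\otimes h_i)\ne0$ for every $i$ with $h_i\not\propto h$, that is, for at least $n+2$ indices. For these $c_i(a)\ne0$ and $\dim M_i'=1$. So $\theta\ge(3n+2)+3(n+2)-(6n+6)=2>0$. Both cases are contradictions.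

*$\sigma_A$ is injective:* now Lemma 6(i) gives $\mathcal E$ and $\mathsf s$. If $\mathsf s=0$, then $V$ alone is a submodule with $\theta=4>0$. So $\mathsf s\ne0$. $\square$

**Subsheaves.** Let $K\in R^b$. A subsheaf $F\subset\mathcal E$ is *saturated* if $\mathcal E/F$ is torsion free, hence a bundle. The *saturation* of $F$ is the largest subsheaf of $\mathcal E$ containing $F$ with finite quotient. (For example $\mathcal O(-1)\xrightarrow{h}\mathcal O$ has saturation $\mathcal O$.) For $0\ne F\subset\mathcal E$ of rank $r'$ let $v_F=1$ if $\mathsf s$ factors through $F$ and $v_F=0$ otherwise, and put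
$$m_i(F)=r'-\operatorname{rk}(F_{t_i}\to\mathcal E_{t_i}/\ell_i),\qquad\Theta(F)=4v_F+5\deg F+3\sum_im_i(F)-(6n+6)r'.$$
For $F$ regular and saturated let
$$K_F=\big(V_F,\ H^0(F(-1)),\ M_i\cap H^0(F),\ H^0(F)\big)\subset K,\qquad\dim V_F=v_F .$$
It is a submodule. Its dimensions are $a'=\deg F$, $b'=\deg F+r'$ and, as $F$ is globally generated, $\mu_i'=b'-r'+m_i(F)$. So it has $r=r'$, $d=\deg F-nr'$, $m_i=m_i(F)=\dim(F_{t_i}\cap\ell_i)\in\{0,1\}$, and by (6) $\theta(K_F)=\Theta(F)$. Note $K_{\mathcal E}=K$ and $\Theta(\mathcal E)=0$.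

**Lemma 11.** Let $K\in R^b$ and let $0\ne K'\subset K$ be a submodule. There is a regular saturated $0\ne\bar F\subset\mathcal E$ with $\theta(K')\le\Theta(\bar F)$, and equality implies $K'=K_{\bar F}$. Consequently, if $K$ is not stable, there is a regular saturated $F\subset\mathcal E$ of rank $1$ or $2$ with $\Theta(F)\ge0$.

*Proof.* **Step 1.** *We reduce to submodules determined by $B'$.* If $B'=0$, then $K'=0$ because $f_i,\varphi_h,\sigma_B$ are injective. So $B'\ne0$. The largest submodule with the given $B'$ has $A'=\{a:\varphi(a\otimes H)\subset B'\}$, $M_i'=M_i\cap B'$, and $V'=V$ if $\sigma_B(V\otimes S^nH)\subset B'$, $V'=0$ otherwise; the relations (3) show that this is a submodule. The coefficients $4,\,3n+2,\,3$ of $v,a,\mu_i$ in $\theta$ are positive. So passing to it strictly increases $\theta$ if it changes $K'$. Assume from now on that $K'$ has this form.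

**Step 2.** *We compare $K'$ with the sheaf $F$ generated by $B'$.* Let $F$ be the image of $B'\otimes\mathcal O\to\mathcal E$, of rank $r'\ge1$, with kernel $\mathcal G$ of rank $b'-r'$. Since $B'\subset H^0(\mathcal E)$, $H^0(\mathcal G)=0$, so $\mathcal G=\bigoplus\mathcal O(-g_l)$ with all $g_l\ge1$. For $a\in A'$ the vector $\varphi(a\otimes h_t)$ lies in $B'$ and vanishes at $t$. So the fibrewise injection $A\otimes\mathcal O(-1)\to B\otimes\mathcal O$ restricts to $A'\otimes\mathcal O(-1)\to\mathcal G$. Hence $A'\hookrightarrow H^0(\mathcal G(1))$ and $a'\le\#\{l:g_l=1\}\le b'-r'$. Since $B'$ generates $F$ and $M_i'=\ker(B'\to\mathcal E_{t_i}/\ell_i)$, we have $\mu_i'=b'-r'+m_i(F)$. Substituting,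
$$\theta(K')=4v'+5b'-(3n+2)(b'-a')-3(n+3)r'+3\sum_im_i(F),$$
because $(3n+2)+3(n+3)-(6n+6)=5$. Now $b'\le h^0(F)=\deg F+r'$, as $F$ is globally generated, and $b'-a'\ge r'$. Also $v'\le v_F$: if $V'=V$, the image of $\mathsf s$ is generated by $\sigma_B(V\otimes S^nH)\subset B'$ and so lies in $F$. Since $5-(3n+2)-3(n+3)=-(6n+6)$, we get $\theta(K')\le\Theta(F)$.

**Step 3.** *We pass to the saturation.* Let $\bar F$ be the saturation of $F$, with $\bar F/F$ of length $\delta=\sum_t\delta_t$. Then $\deg\bar F=\deg F+\delta$ and $v_{\bar F}\ge v_F$. The image of $F_{t_i}\to\bar F_{t_i}$ has codimension $\le\delta_{t_i}$, so $m_i(\bar F)\ge m_i(F)-\delta_{t_i}$. Hence $\Theta(\bar F)\ge\Theta(F)+5\delta-3\delta=\Theta(F)+2\delta$. Also $\bar F$ is regular, since $H^1(\bar F(-1))$ is a quotient of $H^1(F(-1))=0$.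

**Step 4.** *We settle equality and conclude.* If $\theta(K')=\Theta(\bar F)$, all inequalities are equalities: $K'$ was already maximal for $B'$, $\delta=0$, $F=\bar F$, $B'=H^0(F)$ and $v'=v_F$. Then $A'=\{a:aH\subset H^0(F)\}=H^0(F(-1))$, as $\mathcal E/F$ is torsion free, and $M_i'=M_i\cap H^0(F)$. So $K'=K_{\bar F}$. Finally let $0\ne K'\subsetneq K$ with $\theta(K')\ge0$. If $\bar F=\mathcal E$, then $K'\ne K=K_{\mathcal E}$ gives $\theta(K')<\Theta(\mathcal E)=0$, a contradiction. A saturated subsheaf of rank $3$ is $\mathcal E$, so $\bar F$ has rank $1$ or $2$, and $\Theta(\bar F)\ge\theta(K')\ge0$. $\square$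

## 7. The non-stable locus has codimension at least two

For a dimension vector $0\le\alpha'\le\alpha$ put $\alpha''=\alpha-\alpha'$. Let $\mathcal Q_{\alpha'}$ be the scheme, projective over $R^b$, of pairs $(K,K')$ with $K\in R^b$ and $K'\subset K$ a submodule of dimension $\alpha'$ (closed in $R^b$ times a product of Grassmannians). Let $\mathcal Q^\circ_{\alpha'}$ be the open subscheme where $K''=K/K'$ has injective $c_i''$ and $\sigma_A''$. The maps $c_i',\sigma_A'$ of $K'$ are injective as restrictions. So by Lemma 7, $H^2(K',\cdot)=H^2(K'',\cdot)=0$ on $\mathcal Q^\circ_{\alpha'}$.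

If $F$ is regular and saturated of rank $1$ or $2$, then $(K,K_F)\in\mathcal Q^\circ_{\alpha'}$ for $\alpha'=\dim K_F$. Indeed $H^1(F(-1))=H^1(F)=0$ gives $A''=H^0((\mathcal E/F)(-1))$ and $B''=H^0(\mathcal E/F)$. Multiplication by $h_i$ is injective since $\mathcal E/F$ is torsion free, and it factors through $c_i''$, so $c_i''$ is injective. If $V''\ne0$, the induced map $\mathcal O(n)\to\mathcal E/F$ is nonzero, hence injective, so $\sigma_A''$ is injective.

**Lemma 12.** The image of $\mathcal Q^\circ_{\alpha'}$ in $R^b$ has codimension $\ge-\chi(\alpha',\alpha'')$.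

*Proof.* **Step 1.** *We bound a tangent space.* Let $Y$ be an irreducible component of $(\mathcal Q^\circ_{\alpha'})_{\rm red}$ and $Z$ the closure of its image. By generic smoothness there is $y=(K,K')\in Y$ such that $Y$ is smooth at $y$, $Z$ is smooth at $K$, and $T_yY\to T_KZ$ is surjective. So $T_KZ$ is contained in the image of $T_y\mathcal Q^\circ_{\alpha'}\to T_KR^b=\ker d^1(K,K)$.

**Step 2.** *We say what it means that $\kappa$ is in that image.* The module $K+\epsilon\kappa$ over $\mathbb C[\epsilon]/\epsilon^2$ contains a flat lift of $K'$. Such a lift is $\{k'+\epsilon(\tilde\delta(k')+k_1'):k',k_1'\in K'\}$, given by linear maps $\delta:K'\to K''$ on vertices, with $\tilde\delta$ a lift of $\delta$ to $K$. A structure map $x+\epsilon\kappa$ sends this element to $xk'+\epsilon(\kappa k'+x\tilde\delta k'+xk_1')$. This lies in the lift iff $\kappa k'+x\tilde\delta k'-\tilde\delta xk'\in K'$. So the image of $\kappa$ in $C^1(K',K'')$ is $d^0\delta$.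

**Step 3.** *We count.* By Step 2, $T_KZ$ lies in the kernel of the composite
$$\ker d^1(K,K)\to H^1(K,K)\to H^1(K',K)\to H^1(K',K'').$$
The first map is surjective by definition, the second because $H^2(K'',K)=0$, the third because $H^2(K',K')=0$. So $\operatorname{codim}Z\ge h^1(K',K'')$. As $H^2(K',K'')=0$, this equals $h^0(K',K'')-\chi(\alpha',\alpha'')\ge-\chi(\alpha',\alpha'')$. $\square$

**Lemma 13.** The non-stable locus $R^{ns}\subset R^b$ is closed of codimension $\ge2$.

*Proof.* $R^{ns}$ is the union of the images of the finitely many proper maps $\mathcal Q_{\alpha'}\to R^b$ with $0\ne\alpha'\ne\alpha$, $\alpha'\le\alpha$, $\theta(\alpha')\ge0$. So it is closed. By Lemma 11 and the remark before Lemma 12 it is covered by the images of the finitely many $\mathcal Q^\circ_{\alpha'}$ with $r'\in\{1,2\}$, $v'\in\{0,1\}$, $m_i'\in\{0,1\}$ and $\theta:=\theta(\alpha')\ge0$. Put $j=\sum m_i'\in[0,n+3]$. Here $v''=1-v'$, $r''=3-r'$, $d''=1-d'$, $m_i''=1-m_i'$. So $v'v''=m_i'm_i''=0$, and (4) gives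
$$-\chi(\alpha',\alpha'')=-r'r''-r'd''+r''d'+jr''+v'(d''+r'').$$
Eliminate $d'$ by $\theta=4v'+5d'+3j-(n+6)r'$. In the four cases $5d'$ equals $\theta-3j+n+6$, $\theta-3j+n+2$, $\theta-3j+2n+12$, $\theta-3j+2n+8$, respectively, and we get

| $(r',v')$ | $-\chi(\alpha',\alpha'')$ | in terms of $\theta$ and $j$ | lower bound |
|---|---|---|---|
| $(1,0)$ | $3d'+2j-3$ | $(3\theta+3n+3+j)/5$ | $(3n+3)/5$ |
| $(1,1)$ | $2d'+2j$ | $(2\theta+2n+4+4j)/5$ | $(2n+4)/5$ |
| $(2,0)$ | $3d'+j-4$ | $(3\theta+6n+16-4j)/5$ | $(2n+4)/5$ |
| $(2,1)$ | $2d'+j-2$ | $(2\theta+4n+6-j)/5$ | $(3n+3)/5$ |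

The bounds use $\theta\ge0$ together with $j\ge0$ in the first two rows and $j\le n+3$ in the last two. All are $\ge6/5>1$ for $n\ge1$. Since $-\chi$ is an integer, it is $\ge2$. Apply Lemma 12. $\square$

## 8. Stable tuples of lines, and some unstable ones computed by hand

Now we return to $P=(\mathbb P^2)^s$. Put $\mathcal E=E(n)$ with $E=\mathcal Oe_x\oplus\mathcal O(1)e_y\oplus\mathcal Oe_z$; it is regular of rank $3$ and degree $3n+1$. Let $\mathsf s$ be the inclusion of $\mathcal O(n)e_z$. A point $\ell\in P$ gives lines $\ell_i\subset E_{t_i}$ and hence a module $K_\ell\in R^b$, up to frames. By Lemma 6(iii) and Section 3,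
$$K_\ell\cong K_{\ell'}\iff\ell'\in\Gamma\ell .\tag{7}$$

**Lemma 14.** The locus $P^{ns}\subset P$ where $K_\ell$ is not stable is closed, $\Gamma$-invariant and of codimension $\ge2$.

*Proof.* The step from $R^b$ to $P$ is a dimension count on frames. Fix frames of $V=\mathbb C$, $H^0(\mathcal E(-1))$ and $H^0(\mathcal E)$. Let $\tilde P\to P$ be the principal $\prod GL(\mu_i)$-bundle of frames of $(M_1,\dots,M_s)$, and $\hat G=GL(V)\times GL(A)\times GL(B)$. A point $\tilde\ell\in\tilde P$ gives an actual point $K_{\tilde\ell}\in R^b$. Consider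
$$\rho:\hat G\times\tilde P\to R^b,\qquad(g,\tilde\ell)\mapsto gK_{\tilde\ell}.$$
If $g'K_{\tilde\ell'}=gK_{\tilde\ell}$, then $g'^{-1}g$ together with the identity on the framed $M_i$ is an isomorphism $K_{\tilde\ell}\to K_{\tilde\ell'}$. It comes from a unique element of $\Gamma$, which acts faithfully on $H^0(\mathcal E)$. Conversely, $\gamma\in\Gamma$ transports the frames of the $M_i$ to frames of the $\gamma M_i$, which defines $\tilde\ell'$, and $g'=g\gamma^{-1}$. So the fibres of $\rho$ are free $\Gamma$-orbits, of dimension $6$. Moreover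
$$\dim(\hat G\times\tilde P)-6=\dim G+2s-6=\dim G+2n=\dim R^b .$$
Hence $\rho$-preimages of sets of codimension $\ge2$ have codimension $\ge2$. The preimage of $R^{ns}$ is closed and is the part of $\hat G\times\tilde P$ over $P^{ns}$; so $P^{ns}$ is closed, and Lemma 13 gives the codimension. It is $\Gamma$-invariant by (7). $\square$

**Hand checks.** Take all $x_i=1$ and use the table, writing $(r',v',d',j)$ for $K_F$.

* $\bar y=0$: after acting by $\Gamma$, $y=0$, and all lines lie in $F=(\mathcal Oe_x\oplus\mathcal Oe_z)(n)$. The data are $(2,1,0,n+3)$, so $\theta=4+3(n+3)-2(n+6)=n+1>0$. The expected codimension is $-\chi=j-2=n+1$, and $\{\bar y=0\}$ has codimension exactly $n+1$.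
* $\bar z=0$: all lines lie in $F=(\mathcal Oe_x\oplus\mathcal O(1)e_y)(n)$, with data $(2,0,1,n+3)$. So $\theta=n+2>0$ and $-\chi=n+2$, the codimension of $\{\bar z=0\}$.
* The fibre over $p_i$: after acting by $\Gamma$, $y=z=u_i$, and all lines except the $i$-th are $e_x$. For $F=\mathcal O(n)e_x$ the data are $(1,0,0,n+2)$, so $\theta=2n>0$ and $-\chi=2(n+2)-3=2n+1$, the codimension of $q_0^{-1}(p_i)$.
* Over $\mathbb P^n\times b_i$ we may take $z=u_i$. For $F=(\mathcal Oe_x\oplus\mathcal O(1)e_y)(n)$ we have $j\ge n+2$ (all lines but possibly the $i$-th), and with $j=n+2$ we get $\theta=5+3(n+2)-2(n+6)=n-1$. Over $a_i\times\mathbb P^{n+1}$ we take $y=u_i$ and $F=(\mathcal Oe_x\oplus\mathcal Oe_z)(n)$, and $\theta=4+3(n+2)-2(n+6)=n-2$. These are minus the degrees in (1). So the lines on which $-K_X$ is negative lie in loci that semistability removes.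

Put $P^s=P\setminus P^{ns}\neq\emptyset$.

## 9. The quotient is a Gorenstein canonical Fano variety

We use the following facts about reductive groups.

* King (*Moduli of representations of finite dimensional algebras*, Quart. J. Math. 45 (1994)): semistability in the sense of Definition 9 is GIT-semistability for $\chi_0$. That is, $K\in\mathrm{Rep}$ is semistable iff there is a function $f$ with $f(gx)=\chi_0(g)^mf(x)$, $m\ge1$, and $f(K)\ne0$. (King's numerical condition for $\chi_0=\prod\det_w^{-\theta_w}$ is $(-\theta)(K')\ge0$ for submodules.) Stable modules have closed orbits in $R^{ss}$. There is a good quotient $\pi:R^{ss}\to M=\operatorname{Proj}\bigoplus_m\mathbb C[\mathrm{Rep}]^{G,\chi_0^m}$. It is projective because $\mathbb C[\mathrm{Rep}]^G=\mathbb C$, the quiver being acyclic. For divisible $m$, $\mathcal O_M(m)$ is an ample line bundle with $\pi^*\mathcal O_M(m)=\mathcal O\otimes\chi_0^m$.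
* A good quotient $\pi$ is affine and surjective with $\mathcal O_M=(\pi_*\mathcal O)^G$. It maps disjoint closed $G$-stable sets to disjoint closed sets. Each fibre contains exactly one closed orbit.
* Luna's slice theorem: a free action with closed orbits on a smooth variety with good quotient has a smooth quotient, and the quotient map is a principal bundle.
* Kempf's descent lemma (Drezet–Narasimhan, Invent. Math. 97 (1989), Thm 2.3): an equivariant line bundle $\mathcal L$ descends to $M$ if the stabilizer of every point with closed orbit acts trivially on the fibre of $\mathcal L$. The descent is $(\pi_*\mathcal L)^G$.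
* Boutot (Invent. Math. 88 (1987)): the quotient of a smooth affine variety by a reductive group has rational singularities. Rational singularities with $\omega$ invertible are canonical (Kollár–Mori, *Birational geometry of algebraic varieties*, Cor. 5.24). Here $M$ has rational singularities if it is normal and $R^if_*\mathcal O_Y=0$ for $i>0$ and a resolution $f:Y\to M$; such $M$ is Cohen–Macaulay. The singularity $uv=w^2$, the quotient of $\mathbb C^2$ by $\pm1$, is an example.

**The stable part.** A stable $K$ has only scalar endomorphisms. If $g\ne0$ is an endomorphism with $\ker g\ne0$, then $\theta(\ker g)<0$, so the proper nonzero submodule $\operatorname{im}g$ has $\theta=-\theta(\ker g)>0$, a contradiction. So nonzero endomorphisms are invertible, and they are scalars since $\mathbb C$ is algebraically closed. So stable orbits have dimension $\dim G-1$, the maximal value, as scalars act trivially. If $x$ is stable and $\pi(y)=\pi(x)$, the closure of $Gy$ contains the closed orbit $Gx$, and by dimension $Gy=Gx$. Hence $R^s=\pi^{-1}(M^s)$ for an open $M^s\subset M$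 (its complement is the image of the closed set $R^{ss}\setminus R^s$) whose points are the isomorphism classes of stable modules. By Luna, $M^s$ is smooth and $R^s\to M^s$ is a principal $PG$-bundle, $PG=G/\mathbb C^*$.

**The component.** By Lemma 10, $R^{ss}\subset R^b$ is smooth. The image under $\rho$ of the part of $\hat G\times\tilde P$ over $P^s$ is irreducible and lies in $R^s$. Let $R_0$ be the connected component of $R^{ss}$ containing it. It is irreducible, and $G$-stable since $G$ is connected. Since $\pi$ separates disjoint closed $G$-stable sets, $M_0=\pi(R_0)$ is open and closed in $M$ and $R_0=\pi^{-1}(M_0)$. So $M_0$ is a normal projective variety, and $M_0^s=M_0\cap M^s$ is smooth of dimension $\dim G+2n-(\dim G-1)=2n+1$.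

**Proposition 15.** $M_0$ has Gorenstein canonical singularities, $-K_{M_0}$ is ample, and $\operatorname{codim}(M_0\setminus M_0^s)\ge2$.

*Proof.* **Step 1.** *Nothing non-stable is a divisor in $M_0$.* Suppose a prime divisor $D$ lies in $M_0\setminus M_0^s$. Near its generic point it has a local equation, as $M_0$ is normal. The pull-back of this equation to $R_0$ is nonzero and not a unit ($\pi$ is surjective). So $\pi^{-1}(D)$ has a component of codimension $1$ in $R_0$, contained in $R^{ns}$. This contradicts Lemma 13.

**Step 2.** *We descend $\mathcal O\otimes\chi_0$ itself, not only a power.* Let $x\in R_0$ have closed orbit in $R_0$. Its stabilizer is the unit group of $\operatorname{End}(K_x)$, open in a vector space, hence connected. As $x$ is semistable, some $f$ with $f(gx)=\chi_0^m(g)f(x)$, $m\ge1$, has $f(x)\ne0$. So $\chi_0^m$ is trivial on the stabilizer, and $\chi_0$ takes values in the $m$-th roots of unity there. By connectedness $\chi_0$ is trivial on it. By Kempf's lemma $\mathcal O\otimes\chi_0$ descends to a line bundle $L$ on $M_0$. For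 divisible $m$, $L^m$ and $\mathcal O_M(m)|_{M_0}$ are both the descent of $\mathcal O\otimes\chi_0^m$, so they are isomorphic and $L$ is ample.

**Step 3.** *We identify $L$ with $\omega^{-1}_{M_0}$.* On $R_0\cap R^s$ the sequence $0\to\mathfrak{pg}\otimes\mathcal O\to T_R\to\pi^*T_{M_0^s}\to0$ is equivariant ($\mathfrak{pg}$ with the adjoint action), and $\det\mathfrak{pg}$ is the trivial character because $PG$ is connected reductive. So by (5), $\pi^*\omega^{-1}_{M_0^s}\cong\mathcal O\otimes\chi_0$ equivariantly, i.e. $\omega^{-1}_{M_0^s}\cong L|_{M_0^s}$. By Step 1, and since $\omega_{M_0}$ is reflexive, $\omega_{M_0}\cong L^{-1}$.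

**Step 4.** *We control the singularities.* Locally $M_0$ is the quotient of a smooth affine variety by $G$. So it has rational singularities by Boutot. Since $\omega_{M_0}$ is invertible, they are Gorenstein and canonical. $\square$

## 10. An open part of $X$ inside the quotient, and the proof of Theorem A

The morphism $\tilde P|_{P^s}\to M_0^s$, $\tilde\ell\mapsto\pi(K_{\tilde\ell})$, is invariant under $\prod GL(\mu_i)$. So it descends to a $\Gamma$-invariant morphism
$$P^s\to M_0^s,\tag{8}$$
whose nonempty fibres are exactly $\Gamma$-orbits, by (7). By Lemma 3, $X$ is the blow-up of $\mathbb P(Q_1)\times\mathbb P(Q_2)$ in the points $p_i=([\bar u_i],[\bar u_i])$.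

**Proposition 16.** There are an open $U\subset X$ with $\operatorname{codim}(X\setminus U)\ge2$ and an open immersion $\psi:U\to M_0^s$.

*Proof.* **Step 1.** *We define $\psi$ away from the exceptional divisors.* Since $q_0$ is smooth, $q_0(P_0\cap P^s)$ is open. Since $P_0\cap P^s$ is a union of $\Gamma$-orbits, i.e. of fibres of $q_0$, the complement of $q_0(P_0\cap P^s)$ has preimage $P_0\cap P^{ns}$. So the complement has codimension $\ge2$. Using local sections of $q_0$, (8) descends to $q_0(P_0\cap P^s)$. Let $X_{(0)}=X\setminus\bigcup E_i=(\mathbb P(Q_1)\times\mathbb P(Q_2))\setminus\{p_i\}$ and $U_0=X_{(0)}\cap q_0(P_0\cap P^s)$. We get a morphism $U_0\to M_0^s$, and $X_{(0)}\setminus U_0$ has codimension $\ge2$.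

**Step 2.** *We extend it across a general point of each $E_i$.* By Lemma 4(a), $\xi_i^{-1}(P^s)$ is $\mathbb G_m$-invariant and its map to $M_0^s$ descends along $r_i$. Let $U_i=r_i(\xi_i^{-1}(P^s))\setminus\{p_k:k\ne i\}$, an open subset of $X$ with a morphism to $M_0^s$. (Some $p_k$ may lie in the chart $\mathbb A_i$, where they have not been blown up; so we remove them.) Then $U_i\cap E_i\neq\emptyset$: otherwise $\xi_i(S_i\cap\{\varepsilon=0\})\subset P^{ns}$, and since $P^{ns}$ is closed and $\Gamma$-invariant, Lemma 4(d) would give $D_i\subset P^{ns}$, contradicting Lemma 14.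

**Step 3.** *We glue.* By Lemma 4(b), $U_i\setminus E_i\subset U_0$ and the morphisms agree there. For $i\ne k$, $U_i\cap E_k=\emptyset$, so $U_i\cap U_k\subset U_0$. Put $U=U_0\cup\bigcup U_i$; we get $\psi:U\to M_0^s$. Since $E_i$ is irreducible and $U_i\cap E_i$ is nonempty and open in it, $\operatorname{codim}(X\setminus U)\ge2$ by Step 1.

**Step 4.** *$\psi$ is injective.* By (8) we must see that distinct points of $U$ correspond to distinct $\Gamma$-orbits. The set $\{i:x_i=0\}$ is $\Gamma$-invariant; it is empty for points of $U_0$ and $\{i\}$ for points of $U\cap E_i$. Orbits in $P_0$ correspond to points of $\mathbb P(Q_1)\times\mathbb P(Q_2)$. For two points of $U\cap E_i$ use Lemma 4(c).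

**Step 5.** *$\psi$ is an open immersion.* Since $\dim U=2n+1=\dim M_0^s$ and $M_0^s$ is irreducible, the injective $\psi$ is dominant. In characteristic $0$ the degree of a dominant, generically finite map is the number of points of a general fibre. So $\psi$ is birational. It is quasi-finite and birational onto its image in a smooth, hence normal, variety. By Zariski's Main Theorem it is an open immersion. $\square$

*Proof of Theorem A.* By Proposition 15, $M_0$ is a normal projective variety with canonical singularities, $K_{M_0}$ Cartier and $-K_{M_0}$ ample. By Proposition 16, $\psi$ is an open immersion of $U$ into it with $\operatorname{codim}(X\setminus U)\ge2$. Proposition 2 with $g=\mathrm{id}$ shows that $X$ is log Fano. General points are linearly general in both factors, so $X^{n,n+1}_{n+3}$ is log Fano for every $n\ge1$. $\blacksquare$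

## 11. The quotient as anticanonical model, and fewer points: proof of Theorem B

**Step 1.** *We show that $R^b$ is irreducible, so that $M=M_0$.* Stratify $R^b$ by the splitting type $E'=\mathcal E(-n)\cong\bigoplus\mathcal O(e_k)$, $e_1\ge e_2\ge e_3\ge-n$, $\sum e_k=1$; there are finitely many types. As in Lemma 14, with the bundle $E'$ fixed, the section free in $H^0(E')\setminus0$ and $V=\mathbb C$ framed, the stratum is the image of $GL(A)\times GL(B)\times\tilde P\times(H^0(E')\setminus0)$ (frames, lines with frames, section), with fibres $\cong\operatorname{Aut}E'$. So its dimension is $(\dim G-1)+2s+h^0(E')-h^0(\operatorname{End}E')$. With $h^0(E')=4+h^1(E')$ and $h^0(\operatorname{End}E')=9+h^1(\operatorname{End}E')$, its codimension in $R^b$ is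
$$h^1(\operatorname{End}E')-h^1(E'),\qquad h^1(\operatorname{End}E')=\sum_{k<l}\max(0,e_k-e_l-1).$$

* $e_3\ge0$: the type is $(1,0,0)$, of codimension $0$.
* $e_3=-1$: then $h^1(E')=0$. If $e_2\ge0$, $h^1(\operatorname{End}E')\ge e_1+e_2=2$. If $e_2=-1$, then $e_1=3$ and $h^1(\operatorname{End}E')=6$.
* $e_3\le-2$, $e_2\ge0$: $h^1(\operatorname{End}E')\ge(e_1-e_3-1)+(e_2-e_3-1)=-1-3e_3$ and $h^1(E')=-e_3-1$. The difference is $\ge-2e_3\ge4$.
* $e_3\le-2$, $e_2<0$: $h^1(\operatorname{End}E')\ge(e_1-e_3-1)+(e_1-e_2-1)=-3(e_2+e_3)$ and $h^1(E')=-e_2-e_3-2$. The difference is $\ge2-2(e_2+e_3)\ge8$.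

Inside type $(1,0,0)$, the locus where $\mathsf s\in H^0(\mathcal O(1))$ has codimension $4-2=2$. Off it, the component of $\mathsf s$ in $H^0(\mathcal O^2)=\mathbb C^2$ is nonzero. A change of basis makes it $e_z$, and an automorphism $e_z\mapsto e_z+we_y$ removes the component in $H^0(\mathcal O(1))$. So all pairs $(E',\mathbb C\mathsf s)$ are isomorphic to the one of Section 8, i.e. the module lies in $\rho(\hat G\times\tilde P)$, which is irreducible. So the complement of this set in $R^b$ has codimension $\ge2$. Since $R^b$ is smooth of pure dimension, each of its components meets the irreducible set $\rho(\hat G\times\tilde P)$ in a dense subset, and there is only one. Thus $R^b$ and its open subset $R^{ss}$ are irreducible, and $M=M_0$. By Proposition 15, $M$ is Gorenstein canonical with $-K_M$ ample.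

**Step 2.** *We show that $\psi$ misses no divisor of $M$.* Let
$$P^X=q_0^{-1}(X_{(0)})\cup\bigcup_i\Gamma\,\xi_i(S_i\cap\{\varepsilon=0\})\subset P .$$
It is constructible and $\Gamma$-invariant. Its complement has codimension $\ge2$. Where all $x_i\ne0$, the complement is the union of $\{\bar y=0\}$, $\{\bar z=0\}$ and the $q_0^{-1}(p_i)$, of codimensions $n+1$, $n+2$, $2n+1$, all $\ge2$. On each divisor $D_i$ a dense constructible subset lies in $P^X$, by Lemma 4(d). The part of $\hat G\times\tilde P$ over $P\setminus P^X$ is a union of fibres of $\rho$, all of dimension $6$; so its image has codimension $\ge2$ in $R^b$. Points of $P^X\cap P^s$ map to $\psi(U)$: those in $q_0^{-1}(X_{(0)})$ lie over $U_0$, and a stable point in the orbit of $\xi_i(0,y,z)$ maps to $\psi(r_i(0,y,z))$ with $r_i(0,y,z)\in U_i$. Therefore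
$$R^{ss}\setminus\pi^{-1}(\psi(U))\subset\big(R^b\setminus\rho(\hat G\times\tilde P)\big)\cup\rho\big(\text{part over }P\setminus P^X\big)\cup R^{ns},$$
and this has codimension $\ge2$ by Step 1, the count just made, and Lemma 13. If $M\setminus\psi(U)$ contained a prime divisor, the pull-back of its local equation would, as in Step 1 of Proposition 15, give a divisor in $R^{ss}\setminus\pi^{-1}(\psi(U))$. So $\operatorname{codim}(M\setminus\psi(U))\ge2$. Together with $\operatorname{codim}(X\setminus U)\ge2$, the map $X\dashrightarrow M$ is an isomorphism in codimension one.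

**Step 3.** *We read off the anticanonical ring.* $X$ and $M$ are normal, so sections extend over codimension $2$, and $H^0(X,-mK_X)=H^0(M,-mK_M)$ for all $m$. As $-K_M$ is ample, the ring $\bigoplus_mH^0(X,-mK_X)$ is finitely generated with $\operatorname{Proj}$ equal to $M$, and $-K_X$ is big. For suitable $m$, $|-mK_M|$ is base point free. So the base locus of $|-mK_X|$ lies in $X\setminus U$ and has codimension $\ge2$; that is, $-K_X$ is movable.

**Step 4.** *We treat fewer points.* Let $s'\le n+3$. Complete $s'$ general points to $n+3$ general points, and let $g:X^{n,n+1}_{n+3}\to X^{n,n+1}_{s'}$ be the blow-down of the additional exceptional divisors. Proposition 2 applied to this $g$, with the $U$, $\psi$ and $M_0$ of Section 10, shows that $X^{n,n+1}_{s'}$ is log Fano. $\blacksquare$
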